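# Covering by reduced fractions over $\mathbb F[X]$: a lower bound of Duffin–Schaeffer type

## The guess from independent events, and four cases by hand

Let $\mathbb F$ be a finite field with $q$ elements. The field $\mathbb F((X^{-1}))$ of Laurent series in $X^{-1}$ plays the role of the real numbers, the ring $\mathbb F[X]$ that of the integers. Write $\partial f$ for the degree, $\partial 0=-\infty$, and $|f|=q^{\partial f}$, $|0|=0$. The absolute value is ultrametric: $|f+g|\le\max(|f|,|g|)$. The unit interval is replaced by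
$$\mathbb L=\{f:\partial f<0\}=\Big\{\sum_{n\ge1}c_nX^{-n}\Big\},$$
and $\nu$ is Haar measure with $\nu(\mathbb L)=1$; $\nu_d$ is its $d$-fold product. A ball $\{|f-c|<r\}$ with $r\in q^{\mathbb Z}$ has measure $r$. For a monic $Q$, $\Phi(Q)$ counts the $P$ with $\partial P<\partial Q$ and $(P,Q)=1$; in particular $\Phi(1)=1$ (only $P=0$).

**Definition.** For $\Psi:\mathbb F[X]\to\mathbb R$ non-negative and $Q$ monic,
$$\mathcal E_Q(\Psi)=\bigcup_{\partial P<\partial Q,\ (P,Q)=1}\Big\{f\in\mathbb L:\Big|f-\frac PQ\Big|<\frac{\Psi(Q)}{|Q|}\Big\},\qquad \mathcal U(\Psi)=\bigcup_{Q\text{ monic}}\mathcal E_Q(\Psi)^d,$$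
$$S(\Psi)=\sum_{Q\text{ monic}}\Big(\frac{\Psi(Q)\Phi(Q)}{|Q|}\Big)^d .$$

So we choose a radius for each denominator, place a ball of that radius at every reduced fraction with that denominator, and ask how much of $\mathbb L^d$ is covered when $d$ series must be approximated with a common denominator. The number $S(\Psi)$ is the sum of the volumes used.

If $A_1,A_2,\dots$ are finitely many pairwise independent events and $N=\sum 1_{A_k}$, then $\int N^2\le S+S^2$ with $S=\int N$. Cauchy–Schwarz, $(\int N)^2\le \Pr(N>0)\int N^2$, gives $\Pr(\bigcup A_k)\ge S^2/(S+S^2)\ge\frac12\min\{S,1\}$. The answer one would first guess is therefore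
$$\nu_d(\mathcal U(\Psi))\ \ge\ C\min\{S(\Psi),1\},$$
with $C>0$ depending only on $d$ and $q$. This is a conjecture in Liangpan Li, "The Duffin-Schaeffer type conjectures in various local fields", arXiv:1401.0035 (2014). We shall see that the guess is correct, and that $C$ can be chosen independent of $q$. First, some cases with $d=1$.

*One denominator, $Q=1$.* Here $\mathcal E_1$ is the part in $\mathbb L$ of the ball of radius $\Psi(1)$ at $0$. If $\Psi(1)=1/q$, the measure is $1/q=S$. If $1/q<\Psi(1)\le 1$, then $\mathcal E_1=\mathbb L$, because $|f|$ never takes a value strictly between $1/q$ and $1$. So the measure can exceed $S$; radii should be rounded up to powers of $q$.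

*One denominator, $\Psi(Q)\in q^{\mathbb Z}$, $\Psi(Q)\le 1$.* Distinct centers $P/Q$ are at distance at least $1/|Q|$, so the balls are disjoint and the measure equals $S$. When $\Psi(Q)>1$, the balls of a single $Q$ may overlap. Take $q=2$, $Q=X^2+X+1$, $\Psi(Q)=2$: the radius is $1/2$, and a ball of radius $1/2$ in $\mathbb L$ is determined by the coefficient $c_1$. The centers $1/Q$, $X/Q$, $(X+1)/Q$ have $c_1=0,1,1$. Hence $\mathcal E_Q=\mathbb L$ has measure $1$, while $S=2\cdot3/4=3/2$.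

*Two denominators.* Take $q=2$, $\Psi(X)=\Psi(X+1)=1$ and $\Psi=0$ elsewhere. Then $\mathcal E_X$ and $\mathcal E_{X+1}$ are the balls of radius $1/2$ at $1/X$ and at $1/(X+1)=X^{-1}+X^{-2}+\cdots$, and both equal $\{c_1=1\}$. The union has measure $1/2$, while $S=1$. The two sets coincide, but only a factor $2$ is lost.

*All denominators of degree $m\ge1$, $\Psi(Q)=q^{-m}$.* Two distinct fractions with denominators of degree $m$ are at distance at least $q^{-2m}$, which is the radius used, so all balls are disjoint. The number $s_m=\sum_{\partial Q=m}\Phi(Q)$ is found by reducing the fractions: the $q^m\cdot q^m$ pairs $(P,Q)$ with $\partial P<\partial Q=m$ give $q^{2m}=\sum_{k=0}^m q^{m-k}s_k$, since a reduced fraction with denominator of degree $k$ arises from $q^{m-k}$ pairs. Subtracting $q$ times the same identity for $m-1$ gives $s_m=q^{2m}-q^{2m-1}$. So measure and sum are both equal to $1-1/q$.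

## Rounded radii and the three theorems

Throughout, $Q,R,v,w$ denote monic polynomials and $p$ denotes a monic irreducible polynomial, called a prime; $\operatorname{ord}_p$ is the $p$-adic valuation. We shall use $\Phi(Q)/|Q|=\prod_{p\mid Q}(1-1/|p|)$ and $\sum_{u\mid Q}\Phi(u)=|Q|$. If $\pi(e)$ is the number of primes of degree $e$, then $\sum_{e\mid n}e\,\pi(e)=q^n$, so $\pi(e)\le q^e/e$ and
$$\sum_{\partial p=e}\frac1{|p|}\le\frac1e,\qquad \sum_p\frac1{|p|^{2}}\le\sum_{e\ge1}q^{-e}\le1. \tag{1}$$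

If $\Psi(Q)>0$, let $\tilde\Psi(Q)=q^n$ with $q^{n-1}<\Psi(Q)\le q^n$; if $\Psi(Q)=0$, let $\tilde\Psi(Q)=0$. Since $|\cdot|$ takes values in $q^{\mathbb Z}\cup\{0\}$, the conditions $|x|<\Psi(Q)/|Q|$ and $|x|<\tilde\Psi(Q)/|Q|$ are equivalent. So $\mathcal E_Q(\Psi)=\mathcal E_Q(\tilde\Psi)$, and $\Psi\le\tilde\Psi\le q\Psi$.

**Theorem 1.** There is $C=C(d)>0$ with $\nu_d(\mathcal U(\Psi))\ge C\min\{S(\Psi),1\}$ for all $q$ and all $\Psi\ge0$.

**Theorem 2.** Let $\tilde S=S(\tilde\Psi)$, so that $S(\Psi)\le\tilde S\le q^dS(\Psi)$. Then $\nu_d(\mathcal U(\Psi))\le\min\{\tilde S,1\}$, and if $\tilde S\le1$ then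
$$\nu_d(\mathcal U(\Psi))\ge\tilde S\bigl(1-C'(d)\,\tilde S^{\min(1/2,1/d)}\bigr).$$
So $\nu_d(\mathcal U(\Psi))\sim\tilde S$ as $\tilde S\to0$, uniformly in $q$ and $\Psi$. In particular no constant $C>1$ is admissible in Theorem 1, and constants arbitrarily close to $1$ are admissible when $\tilde S$ is small.

**Theorem 3.** The set $\limsup_Q\mathcal E_Q(\Psi)^d$ (points lying in $\mathcal E_Q(\Psi)^d$ for infinitely many monic $Q$) has measure $1$ if $S(\Psi)=\infty$ and measure $0$ if $S(\Psi)<\infty$.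

## A pair of sets with unbounded excess overlap

The first plan is to copy the independent case: show that $\nu(\mathcal E_Q\cap\mathcal E_R)\le C\,\nu(\mathcal E_Q)\nu(\mathcal E_R)$ for $Q\ne R$ and apply Cauchy–Schwarz. This bound is false. Let $Q$ be the product of all primes of degree at most $M$, and take $\Psi(Q)=1$, $\Psi(1)=q/|Q|$. Then $\mathcal E_1$ is the ball of radius $q/|Q|$ at $0$, and $\mathcal E_Q$ is a union of $\Phi(Q)$ disjoint balls of radius $1/|Q|$. A ball of $\mathcal E_Q$ meets $\mathcal E_1$ exactly when its center $P/Q$ has $|P|<q$, and then it lies inside. Such $P$ are constants; $P=0$ is not coprime to $Q$, and each of the $q-1$ nonzero constants is. So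
$$\nu(\mathcal E_Q\cap\mathcal E_1)=\frac{q-1}{|Q|},\qquad \nu(\mathcal E_Q)\nu(\mathcal E_1)=\frac{\Phi(Q)}{|Q|}\cdot\frac q{|Q|},\qquad \frac{\nu(\mathcal E_Q\cap\mathcal E_1)}{\nu(\mathcal E_Q)\nu(\mathcal E_1)}=\frac{q-1}q\cdot\frac{|Q|}{\Phi(Q)} .$$
Expanding the product,
$$\frac{|Q|}{\Phi(Q)}=\prod_{\partial p\le M}(1-1/|p|)^{-1}\ge\sum_{\partial g\le M}|g|^{-1}=M+1,$$
the sum being over monic $g$. The excess is unbounded. Its source is visible: in a window of length $q$, the numerators avoid the primes dividing $Q$ much more easily than the density $\Phi(Q)/|Q|$ predicts, because primes larger than the window are avoided for free.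

So the second moment can be controlled only on average over pairs. We first find exactly how large the excess can be (Proposition 1), and then show that pairs with a large excess carry little total weight (Proposition 2).

## Overlaps: local counts and a sieve

In this section $\Psi$ takes values in $q^{\mathbb Z}\cup\{0\}$ and $\Psi(Q)\le|Q|$ for all $Q$. For $\Psi(Q)>0$ put $\delta_Q=\Psi(Q)/|Q|\le1$, $\mu'_Q=\Psi(Q)\Phi(Q)/|Q|$, and for $f\in\mathbb L$
$$N_Q(f)=\#\{P:\partial P<\partial Q,\ (P,Q)=1,\ |f-P/Q|<\delta_Q\}.$$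
A ball of radius $r\le1$, $r\in q^{\mathbb Z}$, centered in $\mathbb L$ lies in $\mathbb L$ and has measure $r$; hence $\int_{\mathbb L}N_Q=\mu'_Q$.

**Definition.** For $Q,R$ with $\Psi(Q),\Psi(R)>0$ let
$$D(Q,R)=\frac{\max(|R|\Psi(Q),|Q|\Psi(R))}{|\gcd(Q,R)|},\qquad n(Q,R)=\frac{QR}{\gcd(Q,R)^2},\qquad L_t(Q,R)=\sum_{\substack{|p|>t\\ \operatorname{ord}_p(Q)\ne\operatorname{ord}_p(R)}}\frac1{|p|}.$$

Since $\operatorname{ord}_p(n)=|\operatorname{ord}_p(Q)-\operatorname{ord}_p(R)|$, we have $p\mid n$ iff $\operatorname{ord}_p(Q)\ne\operatorname{ord}_p(R)$. For example, let $q=2$, $Q=X^2(X+1)$, $R=X(X^2+X+1)$, $\Psi(Q)=\Psi(R)=1$. Then $\gcd(Q,R)=X$, $D=8/2=4$, $n=X(X+1)(X^2+X+1)$, $L_1=\frac12+\frac12+\frac14=\frac54$ and $L_2=\frac14$. In the example of the previous section, $D=q$ and $n=Q$.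

**Proposition 1.** Let $C_1=24e^8$.

(a) If $Q\ne R$ and $D(Q,R)\le1$, then $\int N_QN_R=0$.

(b) If $Q\ne R$ and $D=D(Q,R)>1$, then $\int N_QN_R\le C_1\mu'_Q\mu'_R\prod_{p\mid n,\,|p|>D}(1-1/|p|)^{-1}$.

(c) $\int N_Q^2\le\mu'_Q+C_1\mu_Q'^2$.

**Step 1.** This step turns the integral into a count of solutions of a linear equation. Let $G=\gcd(Q,R)$, $\Lambda=QR/G$, $\delta=\min(\delta_Q,\delta_R)$, $\Delta=\max(\delta_Q,\delta_R)\le1$. If balls of radii $\delta_Q,\delta_R$ share a point, the ultrametric inequality puts their centers at distance $<\Delta$. Conversely, if the centers are at distance $<\Delta$, the smaller ball lies in the larger one, and the intersection has measure $\delta$. So $\int N_QN_R=\delta\cdot\#\{(A,B)\}$, over pairs with $\partial A<\partial Q$, $\partial B<\partial R$, $(A,Q)=(B,R)=1$, $|A/Q-B/R|<\Delta$. Put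
$$h=A\frac RG-B\frac QG,\qquad\text{so that}\qquad \frac AQ-\frac BR=\frac h\Lambda .$$
The last condition reads $|h|<\Delta|\Lambda|=D$. Let $r(h)$ be the number of admissible pairs $(A,B)$ giving $h$. Then
$$\int N_QN_R=\delta\sum_{|h|<D}r(h). \tag{2}$$

**Step 2.** This step bounds $r(h)$ by local counts. Every pair gives $|h|<|\Lambda|$, because $|A/Q|,|B/R|<1$; and $D\le|\Lambda|$. So for fixed $h$ with $|h|<D$, equality $A\frac RG-B\frac QG=h$ is the same as congruence modulo $\Lambda$, and $r(h)$ is the number of pairs of units $(A\bmod Q,B\bmod R)$ satisfying this congruence. By the Chinese remainder theorem it is a product of counts over $p\mid\Lambda$. Let $e=\operatorname{ord}_p(Q)$, $f=\operatorname{ord}_p(R)$; the local congruence is modulo $p^{\max(e,f)}$.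

Suppose $e>f$. Then $R/G$ is a unit at $p$ and $p\mid Q/G$. For each unit $B$ mod $p^f$ (one choice if $f=0$), $A$ mod $p^e$ is determined, and it is a unit iff $p\nmid h$. Since $\Phi(p^e)=|p|^e(1-1/|p|)$, the count is
$$\Phi(p^f)1_{p\nmid h}=\frac{\Phi(p^e)\Phi(p^f)}{|p|^{\max(e,f)}}\Bigl(1-\frac1{|p|}\Bigr)^{-1}1_{p\nmid h}.$$
The case $e<f$ is symmetric.

Suppose $e=f\ge1$. Now $R/G$ and $Q/G$ are units at $p$, and $B$ is determined by $A$; it is a unit iff $A\frac RG\not\equiv h\pmod p$. If $p\mid h$ this is automatic and the count is $\Phi(p^e)=\frac{\Phi(p^e)^2}{|p|^e}(1-1/|p|)^{-1}$. If $p\nmid h$, $A$ must avoid two classes mod $p$ and the count is $|p|^e(1-2/|p|)\le|p|^e(1-1/|p|)^2=\frac{\Phi(p^e)^2}{|p|^e}$.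

Multiplying,
$$r(h)\le\frac{\Phi(Q)\Phi(R)}{|\Lambda|}\prod_{p\mid n}\Bigl(1-\frac1{|p|}\Bigr)^{-1}F(h), \tag{3}$$
where $F(h)=0$ if some $p\mid n$ divides $h$, and otherwise $F(h)=\prod_{p\mid h,\ \operatorname{ord}_p(Q)=\operatorname{ord}_p(R)\ge1}(1-1/|p|)^{-1}$. On monic $h$, $F$ is multiplicative, $F(p^k)=F(p)\le2$, $F(p)=0$ for $p\mid n$, $F(p)\le1+2/|p|$ always, and $F(ch)=F(h)$ for $c\in\mathbb F^*$.

If $Q\ne R$, then $n\ne1$ and $r(0)=0$. If moreover $D\le1$, then $h=0$ is the only term in (2), which proves (a). If $Q=R$, then $h=0$ means $A=B$ and contributes exactly $\delta_Q\Phi(Q)=\mu'_Q$.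

**Step 3.** This step is the sieve: we show that for $m\ge0$
$$\sum_{h\text{ monic},\ \partial h=m}F(h)\le12e^6q^m\prod_{p\mid n,\ \partial p\le m}\Bigl(1-\frac1{|p|}\Bigr). \tag{4}$$
For $m=0$ the left side is $F(1)=1$ and the product is empty. Let $m\ge1$. For each $h$ of degree $m$, $m=\sum_{p^k\|h}k\,\partial p$. Write $h=gp^k$ with $p\nmid g$, so $F(h)\le2F(g)$. Forgetting the condition $p\nmid g$,
$$m\sum_{\partial h=m}F(h)\le2\sum_{\partial g<m}F(g)\,j\,\#\{(p,k):k\ge1,\ k\,\partial p=j\},\qquad j=m-\partial g .$$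
Since $\pi(j/k)\le kq^{j/k}/j$, we have
$$j\,\#\{\cdots\}\le\sum_{k\mid j}kq^{j/k}\le q^j+j^2q^{j/2}\le6q^j.$$
The last inequality needs $j^2\le5\cdot2^{j/2}$, which is checked for $j\le8$ directly (the tightest case is $j=6$: $36\le40$) and continues for $j\ge8$ because $(1+1/j)^2\le(9/8)^2<\sqrt2$. Therefore
$$m\sum_{\partial h=m}F(h)\le12q^m\sum_{\partial g<m}\frac{F(g)}{|g|}\le12q^m\prod_{\partial p\le m}\Bigl(1+\frac{F(p)}{|p|-1}\Bigr).$$
The factor at $p$ equals $(1-1/|p|)^{-1}\bigl(1+(F(p)-1)/|p|\bigr)$. For $p\nmid n$ it is at most $(1-1/|p|)^{-1}(1+2/|p|^2)$, hence at most $(1-1/|p|)^{-1}(1+4/|p|^2)$, and $\prod(1+4/|p|^2)\le e^4$ by (1). For $p\mid n$ it is $(1-1/|p|)^{-1}(1-1/|p|)$. Finally, $-\log(1-x)\le x+x^2$ on $[0,\frac12]$ and (1) give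
$$\prod_{\partial p\le m}(1-1/|p|)^{-1}\le\exp\Bigl(\sum_{e\le m}\frac1e+1\Bigr)\le\exp(1+\log m+1)=e^2m .$$
Dividing by $m$ yields (4).

**Step 4.** This step sums over $h$, and shows that only primes up to $D$ are really sieved. Let $D=q^H$ with $H\ge1$. For $0\le m<H$ the same logarithm bound gives
$$\prod_{p\mid n,\ m<\partial p\le H}\Bigl(1-\frac1{|p|}\Bigr)^{-1}\le\exp\Bigl(\sum_{m<e\le H}\frac1e+1\Bigr)\le e^2\frac H{m+1}.$$
With $l=H-m\ge1$ we have $H=m+l\le l(m+1)$, so the right side is at most $e^2l$. Thus (4), summed over $m<H$ and over the $q-1$ leading coefficients, gives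
$$\sum_{0\ne|h|<D}F(h)\le(q-1)\sum_{l\ge1}12e^8\,l\,q^{H-l}\prod_{p\mid n,\ |p|\le D}\Bigl(1-\frac1{|p|}\Bigr)\le24e^8D\prod_{p\mid n,\ |p|\le D}\Bigl(1-\frac1{|p|}\Bigr),$$
because $(q-1)\sum_{l\ge1}lq^{-l}=q/(q-1)\le2$. Insert this into (3) and (2) and use $\delta D/|\Lambda|=\delta\Delta=\delta_Q\delta_R$; for $Q\ne R$ the term $h=0$ vanishes, and (b) follows. For $Q=R$ we have $n=1$, the terms $h\ne0$ (absent if $D\le1$) contribute at most $C_1\mu_Q'^2$, and (c) follows. $\square$

In the example of the previous section, (b) allows the excess $\prod_{p\mid Q,\,|p|>q}(1-1/|p|)^{-1}$: the excess that really occurs is of the kind the proposition permits.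

## Theorem 1 from a bilinear estimate

Since $-\log(1-u)\le u+u^2\le2u$ on $[0,\frac12]$, the excess factor in Proposition 1(b) is at most $\exp(2L_D(Q,R))$. It is harmless when $L_D<1$. When $L_t(Q,R)\ge1$, more than $t$ primes larger than $t$ have different exponents in $Q$ and $R$, since each of them contributes less than $1/t$. The following estimate says that pairs which overlap ($D$ not too large and yet $L_t\ge1$) have tiny total weight. It is in the spirit of Koukoulopoulos–Maynard and Hauke–Vazquez Saez–Walker; the proof below is complete in itself.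

For a finitely supported $\psi\ge0$ on monic polynomials let
$$\mu_\psi(v)=\frac{\psi(v)\Phi(v)}{|v|},\qquad m_\psi=\sum_v\mu_\psi(v),\qquad D_\psi(v,w)=\frac{\max(|w|\psi(v),|v|\psi(w))}{|\gcd(v,w)|}.$$

**Proposition 2.** There is an absolute constant $C_2$ such that for all $t\ge1$
$$\sum_{D_\psi(v,w)\le t,\ L_t(v,w)\ge1}\mu_\psi(v)\mu_\psi(w)\le C_2\,t^{1/2}e^{-t/2}\,m_\psi^{3/2}.$$

Let us see first that this is enough.

**Proof of Theorem 1, given Proposition 2. Step 1.** This step makes harmless reductions. Replacing $\Psi$ by $\tilde\Psi$ leaves $\mathcal U$ unchanged and does not decrease $S$, so let $\Psi$ take values in $q^{\mathbb Z}\cup\{0\}$. If $\Psi(Q)>|Q|$ for some $Q$, then $\mathcal E_Q(\Psi)=\mathbb L$ (note $\Phi(Q)\ge1$) and we are done; so let $\Psi(Q)\le|Q|$ always. Restricting $\Psi$ to a finite set $\mathcal F$ only shrinks $\mathcal U$, and $\min\{S_{\mathcal F},1\}\to\min\{S,1\}$ as $\mathcal F$ increases; so let $\Psi$ have finite support. We may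 assume $S>0$.

**Step 2.** This step disposes of a single large set. Suppose $\mu'_Q>1$ for some $Q$. By Cauchy–Schwarz and Proposition 1(c),
$$\nu(\mathcal E_Q(\Psi))\ge\frac{(\int N_Q)^2}{\int N_Q^2}\ge\frac{\mu_Q'^2}{\mu'_Q+C_1\mu_Q'^2}\ge\frac1{1+C_1},$$
so $\nu_d(\mathcal U(\Psi))\ge(1+C_1)^{-d}$. From now on $\mu'_Q\le1$ for all $Q$.

**Step 3.** This step sets up the second moment in dimension $d$. Put $x_Q=\mu_Q'^d$, so $S=\sum x_Q$, and $N(f_1,\dots,f_d)=\sum_Q\prod_{i=1}^dN_Q(f_i)$ on $\mathbb L^d$. Then $\mathcal U(\Psi)=\{N>0\}$, $\int N=S$ and $\int N^2=\sum_{Q,R}(\int N_QN_R)^d$. The diagonal $Q=R$ contributes at most $\sum(\mu'_Q+C_1\mu_Q'^2)^d\le(1+C_1)^dS$. For $Q\ne R$ only pairs with $D(Q,R)=q^H$, $H\ge1$, contribute, and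
$$\Bigl(\int N_QN_R\Bigr)^d\le C_1^d\,x_Qx_R\exp\bigl(2dL_{q^H}(Q,R)\bigr). \tag{5}$$

**Step 4.** This step sums (5). Pairs with $L_{q^H}(Q,R)<1$ contribute at most $C_1^de^{2d}S^2$. For a pair with $L_{q^H}(Q,R)\ge1$, let $j\ge H\ge1$ be the largest integer with $L_{q^j}(Q,R)\ge1$. Then $L_{q^{j+1}}<1$, and (1) gives
$$L_{q^H}\le1+\sum_{e=2}^{j+1}\frac1e\le1+\log(j+1),$$
so the exponential in (5) is at most $e^{2d}(j+1)^{2d}$. To apply Proposition 2 we choose $\psi$ so that its weights are the $d$-dimensional ones: $\psi(Q)=\Psi(Q)\mu_Q'^{\,d-1}$. Then $\mu_\psi(Q)=x_Q$, $m_\psi=S$, and $\psi\le\Psi$ because $\mu'_Q\le1$; hence $D_\psi(Q,R)\le D(Q,R)\le q^j$. Proposition 2 with $t=q^j$, for each $j$, bounds the contribution of these pairs by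
$$C_1^de^{2d}\sum_{j\ge1}(j+1)^{2d}C_2\,q^{j/2}e^{-q^j/2}S^{3/2}\le C_4(d)S^{3/2}.$$
The constant is independent of $q$, because $t^{1/2}e^{-t/2}$ is decreasing for $t\ge1$ and $q^j\ge2^j$. Altogether
$$\sum_{Q\ne R}\Bigl(\int N_QN_R\Bigr)^d\le C_5(d)(S^2+S^{3/2}),\qquad\int N^2\le C_6(d)(S+S^2), \tag{6}$$
using $S^{3/2}\le S+S^2$. By Cauchy–Schwarz,
$$\nu_d(\mathcal U(\Psi))\ge\frac{S^2}{\int N^2}\ge\frac{S}{C_6(1+S)}\ge\frac1{2C_6}\min\{S,1\}. \qquad\square$$

## Edges through a common center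

It remains to prove Proposition 2. Replace $\psi$ by $\psi/t$: the condition $D_\psi\le t$ becomes $D_\psi\le1$, the left side is multiplied by $t^{-2}$ and $m_\psi^{3/2}$ by $t^{-3/2}$. Pairs with $\psi(v)\psi(w)=0$ contribute nothing. So, with $V=\operatorname{supp}\psi$, it suffices to show: if $E\subset V\times V$ is a nonempty set of pairs ("edges") with $D_\psi\le1$ and $L_t\ge1$, then
$$\mu(E):=\sum_{(v,w)\in E}\mu_\psi(v)\mu_\psi(w)\le C_2e^{-t/2}m_\psi^{3/2}.$$
Write also $\mu(A)=\sum_{v\in A}\mu_\psi(v)$ for $A\subset V$.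

Let $\mathcal P$ be a finite set of primes containing all primes that divide some $v\in V$. For $S\subset\mathcal P$ and $i,j:S\to\mathbb Z_{\ge0}$ let
$$V_{S,i}=\{v\in V:\operatorname{ord}_p(v)=i_p\ \text{for all }p\in S\},\qquad E_{S,i,j}=E\cap(V_{S,i}\times V_{S,j}),\qquad J=\prod_{p\in S}|p|^{|i_p-j_p|}.$$
(From here on, $S$ is a set of primes, not the sum $S(\Psi)$.)

There is one situation in which the edges can be counted directly: outside $S$ there is one polynomial $K=\prod p^{k_p}$ such that on every edge, at every prime, at least one endpoint agrees with $K$. The conditions $D_\psi\le1$ then decouple.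

**Lemma 1.** Let $k_p\ge0$ be given for $p\in\mathcal P\setminus S$, and let $E^*\subset E_{S,i,j}$ be such that for all $(v,w)\in E^*$ and all $p\in\mathcal P\setminus S$, $\operatorname{ord}_p(v)=k_p$ or $\operatorname{ord}_p(w)=k_p$. Then
$$\mu(E^*)\le12J^{-1/2}\bigl(\mu(V_{S,i})\,\mu(V_{S,j})\bigr)^{1/2}.$$

**Step 1.** This step rewrites $D_\psi\le1$ in coordinates around $K=\prod_{p\in\mathcal P\setminus S}p^{k_p}$. For $v$ in $V_{S,i}$ or $V_{S,j}$ let
$$v^+=\prod_{p\in\mathcal P\setminus S}p^{\max(\operatorname{ord}_p(v)-k_p,0)},\qquad v^-=\prod_{p\in\mathcal P\setminus S}p^{\max(k_p-\operatorname{ord}_p(v),0)},\qquad\text{so } v^-\mid K.$$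
For instance, if $S=\emptyset$, $K=p_1^2p_2$ and $v=p_1^3$, then $v^+=p_1$ and $v^-=p_2$. An element of $V_{S,i}$ (or of $V_{S,j}$) is determined by $(v^+,v^-)$, since its exponents in $S$ are prescribed. Put
$$J^+=\prod_{p\in S}|p|^{\max(j_p-i_p,0)},\qquad J^-=\prod_{p\in S}|p|^{\max(i_p-j_p,0)},\qquad J=J^+J^- .$$
For $(v,w)\in E^*$,
$$\frac{|w|}{|\gcd(v,w)|}=J^+|w^+||v^-|,\qquad\frac{|v|}{|\gcd(v,w)|}=J^-|v^+||w^-|.$$
Indeed the exponent of $p$ in $w/\gcd(v,w)$ is $\max(\operatorname{ord}_p(w)-\operatorname{ord}_p(v),0)$. For $p\in S$ this is the exponent in $J^+$. For $p\notin S$ with $\operatorname{ord}_p(v)=k_p$, it is $\operatorname{ord}_p(w^+)$, and $p\nmid v^-$. For $p\notin S$ with $\operatorname{ord}_p(w)=k_p$, it is $\operatorname{ord}_p(v^-)$, and $p\nmid w^+$. The second formula is the same with roles exchanged. So $D_\psi\le1$ gives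
$$\psi(v)\le\frac1{J^+|w^+||v^-|},\qquad\psi(w)\le\frac1{J^-|v^+||w^-|}. \tag{7}$$

**Step 2.** This step bounds the mass of vertices sorted by degrees. For $m,n\ge0$ let $A_{m,n}$ be the set of $v\in V_{S,i}$ having an $E^*$-neighbor, with $\partial v^+=m$ and with $\max\partial w^+=n$ over the $E^*$-neighbors $w$ of $v$. Let $B_{n',m'}$ be the set of $w\in V_{S,j}$ having an $E^*$-neighbor, with $\partial w^+=n'$ and with $\max\partial v^+=m'$ over the $E^*$-neighbors $v$ of $w$. For $v\in A_{m,n}$, (7) with the neighbor attaining the maximum gives $\psi(v)\le1/(J^+q^n|v^-|)$. A prime dividing $K/v^-$ has exponent $\min(k_p,\operatorname{ord}_p(v))>0$ there, so it divides $v$, and $\Phi(v)/|v|\le\Phi(K/v^-)/|K/v^-|$. There are at most $q^m$ choices of $v^+$, and $v^-=u$ is a divisor of $K$. Hence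
$$\mu(A_{m,n})\le\frac{q^m}{J^+q^n}\sum_{u\mid K}\frac1{|u|}\frac{\Phi(K/u)}{|K/u|}=\frac{q^{m-n}}{J^+}\cdot\frac1{|K|}\sum_{u\mid K}\Phi(K/u)=\frac{q^{m-n}}{J^+}.$$
In the same way, $\mu(B_{n',m'})\le q^{n'-m'}/J^-$.

**Step 3.** This step combines the two bounds over the edges. An edge between $A_{m,n}$ and $B_{n',m'}$ forces $n'\le n$ and $m\le m'$, by the definition of the maxima. Put $h=m'-m\ge0$ and $l=n-n'\ge0$. For $a=\mu(A_{m,n})$ and $b=\mu(B_{n-l,m+h})$ we write $ab=(ab)^{1/2}(ab)^{1/2}$ and use Step 2 in the second factor, where $q^{m-n}q^{n-l-m-h}=q^{-(h+l)}$: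
$$\mu(E^*)\le\sum_{h,l\ge0}\sum_{m,n}\mu(A_{m,n})\mu(B_{n-l,m+h})\le J^{-1/2}\sum_{h,l\ge0}q^{-(h+l)/2}\sum_{m,n}\mu(A_{m,n})^{1/2}\mu(B_{n-l,m+h})^{1/2}$$
(sets $B$ with a negative index are empty). The $A_{m,n}$ are disjoint subsets of $V_{S,i}$, the $B_{n',m'}$ are disjoint subsets of $V_{S,j}$, and $(m,n)\mapsto(n-l,m+h)$ is injective; so by Cauchy–Schwarz the inner sum is at most $(\mu(V_{S,i})\mu(V_{S,j}))^{1/2}$. Finally $\bigl(\sum_{h\ge0}q^{-h/2}\bigr)^2\le(1-2^{-1/2})^{-2}<12$. $\square$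

Together with the trivial $\mu(E^*)\le\mu(V_{S,i})\mu(V_{S,j})$, the geometric mean of the two bounds has the shape $J^{-1/4}(\mu(V_{S,i})\mu(V_{S,j}))^{3/4}$. This dictates the exponents in what follows. A common center does not exist in general; we shall find a part of $E$ where it does, by maximizing a suitable ratio. The gain $e^{-t/2}$ will come from a penalty attached to each prime in $S$ with $i_p\ne j_p$.

## Concentration on one exponent

Suppose that passing to subsets with prescribed exponents at $p$ never increases the ratio. The next lemma says that then the exponents at $p$ are almost constant along edges.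

**Lemma 2.** There are absolute constants $P_1,C_3$ such that the following holds for $P\ge P_1$. Let $x,y$ be finitely supported probability vectors on $\mathbb Z_{\ge0}$, and $\rho$ a probability distribution on $\mathbb Z_{\ge0}^2$ with
$$\rho(a,b)\le e^{1_{a\ne b}}P^{-|a-b|/4}(x_ay_b)^{3/4}\quad\text{for all }a,b.$$
Then there is $k$ with $\rho(a\ne k\text{ or }b\ne k)\le C_3/P$ and $\rho(a\ne k\text{ and }b\ne k)\le C_3P^{-3/2}$.

An exponent larger than $\frac12$ is needed here. If $\frac34$ is replaced by $\frac12$, the vectors $x=y$ uniform on $\{0,1\}$ and $\rho$ uniform on $\{(0,0),(1,1)\}$ satisfy the hypothesis for every $P$ (on the diagonal $\frac12=(\frac12\cdot\frac12)^{1/2}$), and there is no concentration.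

**Step 1.** This step finds $k$ with $x_k,y_k$ close to $1$. For fixed $n$, Cauchy–Schwarz gives
$$\sum_ax_a^{3/4}y_{a-n}^{3/4}\le\Bigl(\sum_a x_a^{3/2}\Bigr)^{1/2}\Bigl(\sum_b y_b^{3/2}\Bigr)^{1/2}\le1.$$
Summing over $n\ne0$, the off-diagonal mass of $\rho$ is at most $2e\sum_{n\ge1}P^{-n/4}=\eta:=2e/(P^{1/4}-1)$. The diagonal mass is at most
$$\sum_a(x_ay_a)^{3/4}\le\max_a(x_ay_a)^{1/4}\sum_a(x_ay_a)^{1/2}\le\max_a(x_ay_a)^{1/4}.$$
So some $k$ has $(x_ky_k)^{1/4}\ge1-\eta$, hence $x_ky_k\ge(1-\eta)^4\ge1-4\eta$ once $\eta\le1$. Let $\alpha=1-x_k$, $\beta=1-y_k$, $\gamma=\alpha+\beta$. Both $x_k$ and $y_k$ are at least $x_ky_k$, so $\gamma\le8\eta$. Choose $P_1$ so large that for $P\ge P_1$ we have $P^{1/4}\ge3$, $8\eta\le1$ and $2e(8\eta)^{1/2}\le\frac14$.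

**Step 2.** This step bounds the four parts of $\rho$ in terms of $\gamma$.

- $\rho(k,k)\le(1-\alpha)^{3/4}(1-\beta)^{3/4}\le(1-\frac34\alpha)(1-\frac34\beta)\le1-\frac34\gamma+\frac9{64}\gamma\le1-\frac\gamma2$, since $\alpha\beta\le\gamma^2/4\le\gamma/4$.
- $\rho(a=k,b\ne k)\le e\sum_{b\ne k}P^{-|b-k|/4}y_b^{3/4}\le e\bigl(\sum_{b\ne k}P^{-|b-k|}\bigr)^{1/4}\beta^{3/4}\le e(4/P)^{1/4}\beta^{3/4}$, by Hölder with exponents $4$ and $\frac43$ and $2/(P-1)\le4/P$.
- Likewise $\rho(a\ne k,b=k)\le e(4/P)^{1/4}\alpha^{3/4}$.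
- $\rho(a\ne k,b\ne k)\le e\sum_{n\in\mathbb Z}P^{-|n|/4}\bigl(\sum_{a\ne k}x_a^{3/2}\bigr)^{1/2}\bigl(\sum_{b\ne k}y_b^{3/2}\bigr)^{1/2}\le2e(\alpha\beta)^{3/4}\le2e\gamma^{3/2}$. Here $\sum_nP^{-|n|/4}=1+2/(P^{1/4}-1)\le2$ and $\sum_{a\ne k}x_a^{3/2}\le\alpha^{3/2}$, similarly for $y$.

**Step 3.** This step uses that the total mass is $1$. Adding the four bounds,
$$\frac\gamma2\le2e(4/P)^{1/4}\gamma^{3/4}+2e\gamma^{3/2}.$$
As $2e\gamma^{1/2}\le\frac14$, the last term is at most $\gamma/4$, so $\gamma/4\le2e(4/P)^{1/4}\gamma^{3/4}$, that is, $\gamma\le4(8e)^4/P$. With this, the second and third parts of $\rho$ are $O(P^{-1/4}P^{-3/4})=O(1/P)$ and the fourth is $O(P^{-3/2})$, with absolute constants. $\square$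

## Proof of the bilinear estimate by maximizing a quality

Fix an absolute $P_0\ge P_1$ with $4C_3P_0^{-1/2}\le\frac12$. Let $\mathcal P_0$ be the set of primes with $|p|\le P_0$; then $\#\mathcal P_0\le\sum_{q^e\le P_0}q^e\le2P_0$. Let $\mathcal P$ be the union of $\mathcal P_0$ and the set of primes dividing some $v\in V$; it is finite.

**Definition.** If $E_{S,i,j}\ne\emptyset$, its quality is
$$\kappa(S,i,j)=\frac{\mu(E_{S,i,j})}{(\mu(V_{S,i})\,\mu(V_{S,j}))^{3/4}}\prod_{p\in S}g_p(i_p,j_p),\qquad g_p(a,b)=e^{-1_{a\ne b}}|p|^{|a-b|/4}.$$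

The product is $J^{1/4}\prod_{p\in S}e^{-1_{i_p\ne j_p}}$: the expected factor $J^{1/4}$, with a penalty $e^{-1}$ for every $p\in S$ with $i_p\ne j_p$. All masses are positive, since $V=\operatorname{supp}\psi$. As an example of the quantity $\kappa$ (only $D_\psi\le1$ is used here), let $V=\{1,p\}$, $P=|p|$, $\psi(1)=1/P$, $\psi(p)=1$, and $E=\{(1,p),(p,1)\}$; then $D_\psi(1,p)=1$, $\mu_\psi(1)=1/P$, $\mu_\psi(p)=1-1/P$, $m_\psi=1$. For $S=\emptyset$ the quality is $\frac2P(1-\frac1P)$. For $S=\{p\}$, $i_p=0$, $j_p=1$, it is $\bigl(\frac1P(1-\frac1P)\bigr)^{1/4}e^{-1}P^{1/4}=e^{-1}(1-\frac1P)^{1/4}$, which is larger when $P\ge8$.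

For $p\in\mathcal P\setminus S$, splitting $E_{S,i,j}$ according to $(\operatorname{ord}_p(v),\operatorname{ord}_p(w))=(a,b)$ gives
$$\kappa(S,i,j)=\sum_{a,b}\kappa(S\cup\{p\};a,b)\,g_p(a,b)^{-1}(x_ay_b)^{3/4}. \tag{8}$$
Here $\kappa(S\cup\{p\};a,b)$ is the quality with the additional values $i_p=a$, $j_p=b$, the sum is over those $(a,b)$ with a nonempty edge set, and $x_a$, $y_b$ are the proportions of the mass of $V_{S,i}$, $V_{S,j}$ on $\operatorname{ord}_p=a$, resp. $\operatorname{ord}_p=b$. Indeed the sets $V_{S,i}$ and $V_{S,j}$ shrink to masses $x_a\mu(V_{S,i})$ and $y_b\mu(V_{S,j})$, and the factors cancel.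

**Step 1.** This step puts all small primes into $S$, at bounded cost, because Lemma 2 needs large primes. As in Step 1 of Lemma 2,
$$\sum_{a,b}g_p(a,b)^{-1}(x_ay_b)^{3/4}\le B:=e\sum_{n\in\mathbb Z}2^{-|n|/4}.$$
So (8) gives $\kappa(S,i,j)\le B\max_{a,b}\kappa(S\cup\{p\};a,b)$. Applying this successively for the primes of $\mathcal P_0$, starting from $S=\emptyset$,
$$\frac{\mu(E)}{m_\psi^{3/2}}=\kappa(\emptyset)\le B^{2P_0}\kappa^*,\qquad\kappa^*:=\max\{\kappa(S,i,j):\mathcal P_0\subset S\subset\mathcal P,\ E_{S,i,j}\ne\emptyset\}.$$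
The maximum is over a finite set, since $\mathcal P$ and $V$ are finite.

**Step 2.** This step extracts structure from maximality. Let $(S,i,j)$ attain $\kappa^*$. Write $E'=E_{S,i,j}$, $X=\mu(V_{S,i})$, $Y=\mu(V_{S,j})$, and let $\rho$ be the probability measure on $E'$ that gives the edge $(v,w)$ the mass $\mu_\psi(v)\mu_\psi(w)/\mu(E')$. For $p\in\mathcal P\setminus S$, dividing the $(a,b)$ term of (8) by $\kappa^*$ and using $\kappa(S\cup\{p\};a,b)\le\kappa^*$,
$$\rho\bigl(\operatorname{ord}_p(v)=a,\operatorname{ord}_p(w)=b\bigr)=\frac{\kappa(S\cup\{p\};a,b)}{\kappa^*}g_p(a,b)^{-1}(x_ay_b)^{3/4}\le e^{1_{a\ne b}}|p|^{-|a-b|/4}(x_ay_b)^{3/4},$$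
while the left side is $0$ if there is no such edge. Since $\mathcal P_0\subset S$, we have $|p|>P_0\ge P_1$, and Lemma 2 provides $k_p$ with
$$\rho\bigl(\operatorname{ord}_p(v)\ne k_p\text{ or }\operatorname{ord}_p(w)\ne k_p\bigr)\le\frac{C_3}{|p|},\qquad\rho\bigl(\operatorname{ord}_p(v)\ne k_p\text{ and }\operatorname{ord}_p(w)\ne k_p\bigr)\le\frac{C_3}{|p|^{3/2}}. \tag{9}$$

**Step 3.** This step shows that many primes of $S$ have $i_p\ne j_p$, so that the penalty is small. If $\operatorname{ord}_p(v)\ne\operatorname{ord}_p(w)$, one of them differs from $k_p$. So by (9) and (1) the $\rho$-expectation of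
$$\sum_{p\in\mathcal P\setminus S,\ |p|>t,\ \operatorname{ord}_p(v)\ne\operatorname{ord}_p(w)}\frac1{|p|}$$
is at most $\sum_{|p|>t}C_3|p|^{-2}\le C_3\sum_{q^e>t}q^{-e}\le2C_3/t$. If $t\ge t_0:=8C_3$, then some edge of $E'$ has this sum at most $\frac14$. On that edge $L_t\ge1$, and primes outside $\mathcal P$ divide neither endpoint, so $\sum_{p\in S,\ |p|>t,\ i_p\ne j_p}1/|p|\ge\frac34$. Each term is less than $1/t$, so $\#\{p\in S:i_p\ne j_p\}\ge t/2$. Hence in all cases (for $t<t_0$ the bound is trivial)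
$$\prod_{p\in S}e^{-1_{i_p\ne j_p}}\le e^{t_0/2}e^{-t/2}. \tag{10}$$

**Step 4.** This step applies Lemma 1 and concludes. Let $E^*\subset E'$ be the set of edges such that for every $p\in\mathcal P\setminus S$, $\operatorname{ord}_p(v)=k_p$ or $\operatorname{ord}_p(w)=k_p$. By the second part of (9), its complement in $E'$ has $\rho$-measure at most
$$\sum_{|p|>P_0}C_3|p|^{-3/2}\le C_3\sum_{q^e>P_0}q^{-e/2}\le\frac{C_3P_0^{-1/2}}{1-2^{-1/2}}\le4C_3P_0^{-1/2}\le\frac12 .$$
So $\mu(E')\le2\mu(E^*)\le24J^{-1/2}(XY)^{1/2}$ by Lemma 1. Trivially $\mu(E')\le XY$. The geometric mean of the two bounds is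
$$\mu(E')\le\sqrt{24}\,J^{-1/4}(XY)^{3/4}.$$
Therefore, with (10),
$$\kappa^*=\mu(E')(XY)^{-3/4}J^{1/4}\prod_{p\in S}e^{-1_{i_p\ne j_p}}\le5e^{t_0/2}e^{-t/2},$$
and Step 1 gives $\mu(E)\le5e^{t_0/2}B^{2P_0}e^{-t/2}m_\psi^{3/2}$. All constants are absolute. This proves Proposition 2, and with it Theorem 1. $\square$

## Small sums: the measure is asymptotic to the rounded sum

**Proof of Theorem 2. Step 1.** This step gives the upper bound. Clearly $\nu_d(\mathcal U)\le1$. Since $\mathcal E_Q(\Psi)=\mathcal E_Q(\tilde\Psi)$ is covered by $\Phi(Q)$ balls of radius $\tilde\Psi(Q)/|Q|$, $\nu(\mathcal E_Q(\Psi))\le\Phi(Q)\tilde\Psi(Q)/|Q|$, and so $\nu_d(\mathcal U)\le\tilde S$.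

**Step 2.** This step gives the lower bound, by counting to second order instead of using Cauchy–Schwarz. Let $\tilde S\le1$ and write $\Psi$ for $\tilde\Psi$. If the bound holds for restrictions of $\Psi$ to finite sets, it follows for $\Psi$ by letting the finite set increase; so let $\Psi$ have finite support. Every term of $\tilde S$ is at most $1$, so $\mu'_Q\le1$ and $\Psi(Q)\le|Q|/\Phi(Q)\le|Q|$. Thus the second moment computation in the proof of Theorem 1 applies, with the same $N$ and $x_Q=\mu_Q'^d$. For integers $N\ge0$ we have $1_{N>0}\ge N-\frac12(N^2-N)$: the right side is $0,1,1$ for $N=0,1,2$ and at most $0$ for $N\ge3$. Hence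
$$\nu_d(\mathcal U)\ge\tilde S-\frac12\Bigl(\int N^2-\int N\Bigr).$$
By (6) and Proposition 1(c),
$$\int N^2-\int N\le\sum_Q\bigl[(\mu'_Q+C_1\mu_Q'^2)^d-\mu_Q'^d\bigr]+C_5(\tilde S^2+\tilde S^{3/2})\le(1+C_1)^d\sum_Qx_Q^{1+1/d}+2C_5\tilde S^{3/2}.$$
For the first term we used convexity: for $s\in[0,1]$, $(1+C_1s)^d-1\le s\bigl((1+C_1)^d-1\bigr)$, applied with $s=\mu'_Q=x_Q^{1/d}$; for the second, $\tilde S\le1$. Since $\sum x_Q^{1+1/d}\le\tilde S^{1+1/d}$, we get $\nu_d(\mathcal U)\ge\tilde S(1-C'\tilde S^{\min(1/2,1/d)})$.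

**Step 3.** This step treats the constant $C$. If $\Psi\in q^{\mathbb Z}\cup\{0\}$ and $0<S\le1$ (for example $\Psi(1)=1/q$ and $\Psi=0$ elsewhere), then $\nu_d(\mathcal U)\le S=\min\{S,1\}$, so $C>1$ is impossible. Since $\tilde S\ge S$, the lower bound shows that constants close to $1$ are admissible when $\tilde S$ is small. $\square$

## The zero–one law for the limsup set

**The convergent case.** If $S(\Psi)<\infty$, then $\nu_d(\mathcal E_Q(\Psi)^d)\le(q\Psi(Q)\Phi(Q)/|Q|)^d$ is summable, and Borel–Cantelli gives measure $0$. From now on $S(\Psi)=\infty$.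

**Step 1.** This step makes the radii tend to $0$ and obtains positive measure. Replacing $\Psi(Q)$ by $\min(\Psi(Q),|Q|/\Phi(Q))$ shrinks the sets and replaces each term $x_Q$ of $S$ by $\min(x_Q,1)$, so still $S=\infty$. Next, $\Phi(Q)\ge\frac12|Q|^{1/2}$. Indeed $\Phi(p^e)=|p|^{e-1}(|p|-1)\ge|p|^{e/2}$ if $e\ge2$, or if $e=1$ and $|p|\ge3$; if $e=1$ and $|p|=2$, then $\Phi(p)=1=2^{-1/2}|p|^{1/2}$, and at most two primes have $|p|=2$. So $\Psi(Q)/|Q|\le1/\Phi(Q)\to0$ as $\partial Q\to\infty$. Finally round $\Psi$ up to values in $q^{\mathbb Z}\cup\{0\}$; the sets do not change, $S$ does not decrease, and the radii are at most $q/\Phi(Q)\to0$. Let $W=\limsup_Q\mathcal E_Q(\Psi)^d$, a subset of the original limsup set. For every $m$, Theorem 1 applied to $\Psi$ restricted to $\{\partial Q\ge m\}$ (the sum is still infinite, as finitely many terms are removed) gives $\nu_d(\bigcup_{\partial Q\ge m}\mathcal E_Q(\Psi)^d)\ge C$. These unions decrease to $W$, so $\nu_d(W)\ge C>0$.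 It remains to prove that $\nu_d(W)\in\{0,1\}$.

The next lemma, a scaling lemma of Cassels, allows us to multiply radii by constants. We work in the compact group $\mathbb T=\mathbb F((X^{-1}))/\mathbb F[X]$, identified with $\mathbb L$; $\|f\|$ is the absolute value of the representative in $\mathbb L$. Balls in $\mathbb T^d$ refer to $\max_i\|f_i\|$. For $f,P/Q\in\mathbb L$ we have $\|f-P/Q\|=|f-P/Q|$.

**Lemma 3.** Let $B_k$ be balls of radii $r_k\in q^{\mathbb Z}$, $r_k\to0$, and $B_k'$ the concentric balls of radii $cr_k$, with fixed $c\in q^{\mathbb Z_{\ge0}}$. Then $\nu_d(\limsup B_k'\setminus\limsup B_k)=0$.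

*Proof.* Otherwise, for some $m$, the set $\mathcal D=\limsup B_k'\setminus\bigcup_{k\ge m}B_k$ has positive measure, so it has a Lebesgue density point $x\in\mathcal D$. (The balls of radius $q^{-n}$ form nested partitions, so the density theorem holds here.) Now $x\in B_k'$ for infinitely many $k\ge m$ with $cr_k\le1$. For those $k$, by the ultrametric property, $B_k'$ is the ball of radius $cr_k$ centered at $x$, and $\nu_d(\mathcal D\cap B_k')\le\nu_d(B_k'\setminus B_k)=(1-c^{-d})\nu_d(B_k')$. As $cr_k\to0$, this contradicts density. $\square$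

**Step 2.** This step splits $W$ according to a prime and finds maps that respect the pieces. Fix a prime $p$. For $\tau=0,1,2$ let $\mathcal Q_\tau$ be the set of $Q$ with $p\nmid Q$, resp. $p\|Q$, resp. $p^2\mid Q$. For $r\ge0$ let $W_\tau(r)$ be the set of $f\in\mathbb T^d$ for which infinitely many $Q\in\mathcal Q_\tau$ admit $P_i$ coprime to $Q$ with $\|f_i-P_i/Q\|<|p|^r\Psi(Q)/|Q|$ for all $i$. Then $W=\bigcup_\tau W_\tau(0)$. Each $Q$ gives finitely many balls and there are finitely many $Q$ of each degree, so $W_\tau(r)$ is the limsup of a sequence of balls with radii tending to $0$. By Lemma 3, each $W_\tau(r)$, and so $W_\tau(\infty)=\bigcup_rW_\tau(r)$, equals $W_\tau(0)$ up to a null set.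

- For $\tau=0$, $T_0f=pf$ maps $W_0(r)$ into $W_0(r+1)$, since $\|pf_i-pP_i/Q\|\le|p|\,\|f_i-P_i/Q\|$ and $(pP_i,Q)=1$.
- For $\tau=1$, $T_1f=(pf_i+1/p)_i$ maps $W_1(r)$ into $W_1(r+1)$, with new numerators $pP_i+Q/p$. These are coprime to $Q$: modulo $p$, $Q/p$ is a unit; any other prime dividing $Q$ divides $Q/p$ and does not divide $pP_i$.
- For $\tau=2$, $W_2(0)$ is invariant under $f\mapsto f+u/p$ for $u\in\mathbb F[X]^d$. The new numerators $P_i+u_iQ/p$ are coprime to $Q$, as every prime dividing $Q$ divides $Q/p$.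

**Step 3.** This step shows $\nu_d(W_\tau(0))\in\{0,1\}$ for $\tau=0,1$, by ergodicity. Multiplication by $p$ is a continuous homomorphism of $\mathbb T^d$, surjective because $p\cdot(g/p)=g$; so it preserves Haar measure, and so do translations. Thus $T_\tau$ preserves $\nu_d$. By Step 2, $W_\tau(\infty)\subset T_\tau^{-1}W_\tau(\infty)$, and the two sets have equal measure, so $W_\tau(\infty)$ is $T_\tau$-invariant modulo null sets.

For Fourier analysis, fix a nontrivial additive character $\chi_0$ of $\mathbb F$, let $\lambda(f)=\chi_0(\text{coefficient of }X^{-1}\text{ in }f)$, which is trivial on $\mathbb F[X]$, and put $\chi_g(f)=\lambda(\sum_ig_if_i)$ for $g\in\mathbb F[X]^d$. For $g\ne0$ the character $\chi_g$ is nontrivial: if $g_i\ne0$ has degree $n$ and leading coefficient $b$, take $f_i=aX^{-n-1}$ and $f_{i'}=0$ for $i'\ne i$; the coefficient of $X^{-1}$ is $ab$, and $a$ is free. So the $\chi_g$ are orthonormal. They separate points: if $f_i=c_sX^{-s}+\cdots$ with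 $c_s\ne0$, take $g_i=aX^{s-1}$ and the other coordinates of $g$ equal to $0$. They are closed under multiplication and conjugation, so by Stone–Weierstrass they form an orthonormal basis of $L^2(\mathbb T^d)$.

Now $\chi_g\circ T_\tau$ is $\chi_{pg}$ times a unimodular constant. If $F=\sum c_g\chi_g\in L^2$ satisfies $F\circ T_\tau=F$, comparing coefficients at $pg$ gives $|c_{pg}|=|c_g|$. For $g\ne0$ the orbit $g,pg,p^2g,\dots$ is infinite, and $\sum|c_g|^2<\infty$ forces $c_g=0$. So $F$ is constant. Applied to the indicator of $W_\tau(\infty)$ this gives $\nu_d(W_\tau(0))\in\{0,1\}$.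

**Step 4.** This step concludes, using all primes at once. If for some $p$ one of $\nu_d(W_0(0)),\nu_d(W_1(0))$ is $1$, then $\nu_d(W)=1$. Otherwise, for every $p$, $W$ equals the set $W_2(0)$ belonging to $p$ up to a null set. So $W$ is invariant modulo null sets under translation by $u/p$ for all primes $p$ and all $u\in\mathbb F[X]^d$. These vectors are dense in $\mathbb T^d$: for $f\in\mathbb L$ write $pf=u+g$ with $u\in\mathbb F[X]$, $|g|<1$; then $|f-u/p|<1/|p|$, and primes of arbitrarily large degree exist. The translations preserving $W$ modulo null sets form a subgroup, which is closed because translation is continuous in $L^1$. So all translations preserve $W$ modulo null sets. The Fourier coefficients of $1_W$ then satisfy $c_g=c_g\chi_g(s)$ for all $s\in\mathbb T^d$, so $c_g=0$ for $g\ne0$, and $\nu_d(W)\in\{0,1\}$. Since $\nu_d(W)>0$ by Step 1, $\nu_d(W)=1$. This proves Theorem 3. $\square$
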